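\title{Poissonian pair correlation in higher dimension depends on the norm}

\begin{abstract}
Poissonian pair correlation (PPC) of a sequence in $[0,1)^d$ is defined by counting pairs of points at distance at most $sN^{-1/d}$, and the distance is measured in a norm that has to be chosen. We show that the choice matters in every dimension $d\ge2$: for each norm there is one sequence that has PPC with respect to this norm and with respect to no norm that is not proportional to it. Hence two norms define the same notion of PPC exactly when they are proportional. The sequence is a random perturbation of independent uniform points in which, on sparse blocks of indices, close pairs are coupled in a way that the given norm cannot detect.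
\end{abstract}

\section{The question and the answer}

Let $|\cdot|_c$ be a norm on $\mathbb R^d$; we refer to it by its subscript $c$. Write
\[
B_c=\{x\in\mathbb R^d:|x|_c\le1\},\qquad v_c=\operatorname{vol}(B_c),\qquad \|y\|_c=\min_{l\in\mathbb Z^d}|y+l|_c ,
\]
so that $\|x-y\|_c$ is the induced distance on the torus $\mathbb R^d/\mathbb Z^d$. For a sequence $(y_n)$ in $[0,1)^d$, a real $s>0$ and an integer $N\ge1$, the pair correlation function is
\[
R_c(s,N)=\frac1N\,\#\bigl\{1\le n\ne m\le N:\ \|y_n-y_m\|_c\le sN^{-1/d}\bigr\}.
\]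
The sequence has \emph{Poissonian pair correlation} (PPC) \emph{with respect to $c$} if $R_c(s,N)\to\operatorname{vol}(sB_c)=v_cs^d$ as $N\to\infty$, for every $s>0$. For the sup-norm the limit is $(2s)^d$, and for the Euclidean norm it is the volume of the Euclidean ball of radius $s$.

The limit is the value that independent uniform points produce. To see this, put $\omega_c=\min_{0\ne l\in\mathbb Z^d}|l|_c$, which is positive because all norms on $\mathbb R^d$ are equivalent. If $r<\omega_c/2$, then for each $y$ at most one $l\in\mathbb Z^d$ satisfies $|y+l|_c\le r$, since two such vectors would give $\omega_c\le|l-l'|_c\le2r$. Therefore, for every $x$,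
\begin{equation}\label{eq:ball}
\operatorname{vol}\{y\in[0,1)^d:\|y-x\|_c\le r\}=\int_{[0,1)^d}\sum_{l\in\mathbb Z^d}\mathbf 1\{|y-x+l|_c\le r\}\,dy=v_cr^d .
\end{equation}
For independent uniform points and large $N$, each of the $N(N-1)$ ordered pairs is thus counted with probability $v_cs^d/N$, and $\mathbb E R_c(s,N)=(1-1/N)\,v_cs^d$.

Pair correlation in higher dimension has been studied with respect to both the sup-norm and the Euclidean norm. The following question comes from \cite{BDM}: \emph{does the notion depend on the norm, that is, are there $d\ge2$, two norms on $\mathbb R^d$, and a sequence in $[0,1)^d$ that has PPC with respect to one of them but not the other?}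

To see which answer to expect, consider the measure
\[
\mu_N=\frac1N\sum_{1\le n\ne m\le N}\ \sum_{l\in\mathbb Z^d}\delta_{N^{1/d}(y_n-y_m+l)}
\]
of rescaled differences. It does not involve any norm, and $R_c(s,N)=\mu_N(sB_c)$ as soon as $sN^{-1/d}<\omega_c/2$. So PPC with respect to $c$ compares $\mu_N$ with Lebesgue measure on the one-parameter family of sets $sB_c$ only. Proportional norms have the same family of balls, and for $d=1$ all norms are proportional. For $d\ge2$ one can move mass along the spheres $\{|w|_a=s\}$ of a norm $a$; the balls of $a$ do not notice this, while the balls of another norm should. One therefore guesses that PPC depends on the norm. The work lies in realizing such a displacement of mass by differences of points of one infinite sequence, with control of $\mu_N(sB_a)$ for all large $N$ and all $s$.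

\begin{theorem}\label{thm:main}
Let $d\ge2$ and let $|\cdot|_a$ be any norm on $\mathbb R^d$. There is one sequence in $[0,1)^d$ that has PPC with respect to $|\cdot|_a$ and does not have PPC with respect to any norm $|\cdot|_b$ that is not a positive multiple of $|\cdot|_a$.
\end{theorem}

In particular, for every $d\ge2$ there is a sequence with PPC for the sup-norm but not for the Euclidean norm, and there is one with the roles exchanged.

\begin{corollary}\label{cor:class}
Let $|\cdot|_a$ and $|\cdot|_b$ be norms on $\mathbb R^d$. Every sequence with PPC with respect to $|\cdot|_a$ has PPC with respect to $|\cdot|_b$ if and only if $|\cdot|_b=\lambda|\cdot|_a$ for some $\lambda>0$.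
\end{corollary}

\begin{proof}
If $|\cdot|_b=\lambda|\cdot|_a$, then $R_b(s,N)=R_a(s/\lambda,N)$ and $sB_b=(s/\lambda)B_a$, so the two notions agree. If the norms are not proportional, then $d\ge2$, and Theorem~\ref{thm:main} gives a sequence with PPC for $a$ and not for $b$.
\end{proof}

From now on $d\ge2$. The proof has an analytic half and a probabilistic half. Section~\ref{sec:kernels} introduces the object that links them, a coupling kernel for two points in a cube, and states Proposition~\ref{prop:plant}, which plants such kernels in a sequence. Section~\ref{sec:invisible} constructs the kernels and deduces the theorem. Sections~\ref{sec:random}--\ref{sec:limit} prove Proposition~\ref{prop:plant}.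

\section{Kernels, and an example in the plane}\label{sec:kernels}

How can one change the distribution of close differences? A first attempt is to take $N/2$ independent uniform points $x_i$ and add companions $x_i+N^{-1/d}w_i$, with independent $w_i$ of density $f$. Then $\mathbb ER_c(s,N)\to v_cs^d+\int_{sB_c}f$, and this exceeds $v_cs^d$ for large $s$, whatever the norm. Adding close pairs adds mass, whereas we need to move it. So we must modify close pairs that are already present.

Independent points supply many of them. Cut $[0,1)^d$ into $K$ congruent cubes and throw $K$ points independently and uniformly. Two given points share a cube with no other point with probability $K^{-1}(1-1/K)^{K-2}$, so the expected number of cubes with exactly two points is $\binom K2K^{-1}(1-1/K)^{K-2}\sim K/(2e)$, a positive proportion. In such a cube we replace the two independent positions by a dependent pair, each member of which is still uniform in the cube. After rescaling the cube to $[0,1)^d$, the pair has a density $1+\eta$ of the following kind.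

\begin{definition}\label{def:kernel}
A \emph{kernel} is a measurable function $\eta$ on $\mathbb R^d\times\mathbb R^d$, vanishing outside $[0,1)^d\times[0,1)^d$, with $|\eta|\le1$ and with zero marginals:
\[
\int\eta(x,y)\,dy=0\ \text{ for all }x,\qquad\int\eta(x,y)\,dx=0\ \text{ for all }y .
\]
Its \emph{profile} is $h_\eta(w)=\int\eta(x,x+w)\,dx$. The kernel is \emph{invisible} to the norm $c$ if $\int_{tB_c}h_\eta=0$ for every $t>0$, and \emph{visible} to $c$ otherwise.
\end{definition}

The bound $|\eta|\le1$ makes $1+\eta$ nonnegative, and zero marginals make $1+\eta$ a probability density on $[0,1)^{2d}$ with uniform marginals. The profile satisfies $|h_\eta|\le1$, and it is the change in the density of the difference $y-x$: substituting $y=x+w$ gives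
\begin{equation}\label{eq:profile}
\iint\eta(x,y)\,\mathbf 1\{|y-x|_c\le t\}\,dx\,dy=\int_{tB_c}h_\eta .
\end{equation}
Invisibility is required for all radii $t$ because a kernel planted in cubes of side $1/m$ is probed by $R_a(s,N)$ at the radius $t=msN^{-1/d}$, and $s>0$ is arbitrary. For a kernel $\eta$ and a bounded measurable set $E\subset\mathbb R^d$ put
\begin{equation}\label{eq:lambda}
\lambda_\eta(E)=\operatorname{vol}(E)+\frac1{2e}\int_{2^{-1/d}E}h_\eta .
\end{equation}

\begin{proposition}\label{prop:plant}
Let $a$ be a norm on $\mathbb R^d$ and let $\mathcal E$ be a nonempty countable set of kernels, each invisible to $a$. There are a sequence $(y_n)$ in $[0,1)^d$ and infinite sets $\mathcal A_\eta\subset\mathbb N$ $(\eta\in\mathcal E)$ such that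
\begin{enumerate}
\item[(i)] $(y_n)$ has PPC with respect to $a$;
\item[(ii)] for every $\eta\in\mathcal E$, every norm $c$ and every $s>0$, $R_c(s,N)\to\lambda_\eta(sB_c)$ as $N\to\infty$ in $\mathcal A_\eta$. In particular, $(y_n)$ does not have PPC with respect to any norm to which some $\eta\in\mathcal E$ is visible.
\end{enumerate}
\end{proposition}

The last assertion follows from the limit: if $\int_{tB_c}h_\eta\ne0$, then $s=2^{1/d}t$ gives $\lambda_\eta(sB_c)\neq v_cs^d$. Everything now depends on finding kernels that one norm sees and another does not. In the simplest case one can be written down by hand.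

\begin{example}\label{ex:plane}
Let $d=2$. Put $u=\mathbf 1_{[0,1/4)}-\mathbf 1_{[1/4,1/2)}$ and
\[
\eta(x,y)=\mathbf 1_{[0,1/4)}(x_1)\,\mathbf 1_{[3/4,1)}(y_1)\,u(x_2)\,u(y_2);
\]
see Figure~\ref{fig:kernel}. Then $|\eta|\le1$, and both marginals vanish because $\int u=0$. Where $\eta\ne0$ we have $y_1-x_1>\frac12>|y_2-x_2|$, so $|y-x|_\infty=y_1-x_1$ does not depend on $x_2$. Integrating first in $x_2$ shows that the left side of \eqref{eq:profile} vanishes for the sup-norm and every $t$: the kernel is invisible to the sup-norm. The Euclidean norm sees it. In $|y-x|_2^2=(y_1-x_1)^2+x_2^2+y_2^2-2x_2y_2$ each of the first three terms is independent of $x_2$ or of $y_2$ and integrates to zero against $\eta$. Since $\int\xi u(\xi)\,d\xi=\frac1{32}-\frac3{32}=-\frac1{16}$, we get $\iint\eta\,|y-x|_2^2=-2\cdot\frac14\cdot\frac14\cdot\frac1{256}=-\frac1{2048}$. On the unit square $|y-x|_2^2=2-\int_0^{\sqrt2}2t\,\mathbf 1\{|y-x|_2\le t\}\,dt$, so \eqref{eq:profile} and $\iint\eta=0$ give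
\[
\int_0^{\sqrt2}2t\Bigl(\int_{tB_2}h_\eta\Bigr)dt=\frac1{2048}\ne0 .
\]
Thus $\eta$ is visible to the Euclidean norm, and Proposition~\ref{prop:plant} with $\mathcal E=\{\eta\}$ yields a sequence in $[0,1)^2$ with PPC for the sup-norm and not for the Euclidean norm.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=4]
\fill[gray!20] (0,0) rectangle (0.25,0.5);
\fill[gray!20] (0.75,0) rectangle (1,0.5);
\draw (0,0) rectangle (1,1);
\draw (0,0.5)--(0.25,0.5)--(0.25,0) (0,0.25)--(0.25,0.25);
\draw (1,0.5)--(0.75,0.5)--(0.75,0) (1,0.25)--(0.75,0.25);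
\draw[thick] (0.125,0.125)--(0.875,0.125) (0.125,0.375)--(0.875,0.375);
\draw[thick,dashed] (0.125,0.125)--(0.875,0.375) (0.125,0.375)--(0.875,0.125);
\node at (0.125,0.56) {$x$};
\node at (0.875,0.56) {$y$};
\end{tikzpicture}
\caption{A coupling of two points $x,y$ of the unit square with density $1+\eta(x,y)$. Here $\eta=+1$ if $x$ lies in a left gray box and $y$ in the right gray box at the same height (solid), $\eta=-1$ for boxes at different heights (dashed), and $\eta=0$ otherwise. The horizontal gap exceeds the vertical one, so the law of $|y-x|_\infty$ is that of independent points, while the mean of $|y-x|_2^2$ is smaller.}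
\label{fig:kernel}
\end{figure}

\section{Kernels invisible to a given norm}\label{sec:invisible}

Example~\ref{ex:plane} uses the flat faces of the sup-norm ball. For a general norm $a$, which we now fix, we first choose the profile and then solve for a kernel that has it.

\subsection*{The profile} Let $\mathbb S$ be the Euclidean unit sphere with surface measure $\sigma$. If $Y$ is bounded and homogeneous of degree $0$, then polar coordinates give
\begin{equation}\label{eq:polar}
\int_{tB_c}Y=\int_{\mathbb S}Y(\theta)\int_0^{t/|\theta|_c}\varrho^{d-1}\,d\varrho\,d\sigma=\frac{t^d}d\int_{\mathbb S}Y(\theta)\,|\theta|_c^{-d}\,d\sigma ,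
\end{equation}
and $Y=1$ gives $v_c=\frac1d\int_{\mathbb S}|\theta|_c^{-d}\,d\sigma$. So for such $Y$ the conditions $\int_{tB_a}Y=0$ $(t>0)$ collapse to one: $Y$ has mean zero for the measure $|\theta|_a^{-d}d\sigma$. To make $\int_{B_b}Y\ne0$ we want $Y$ correlated with $|\theta|_b^{-d}/|\theta|_a^{-d}$, and the natural choice is this ratio minus its mean $v_b/v_a$. For norms $b,c$ define
\[
Y_b(w)=\Bigl(\frac{|w|_a}{|w|_b}\Bigr)^d-\frac{v_b}{v_a}\quad(w\ne0),\qquad Y_b(0)=0,\qquad J(b,c)=\int_{B_c}Y_b .
\]
The function $Y_b$ is bounded, even, and homogeneous of degree $0$, and $\int_{tB_c}Y_b=t^dJ(b,c)$.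

There are uncountably many norms $b$ to defeat and Proposition~\ref{prop:plant} accepts only countably many kernels, so we also need a countable supply of norms that approximates all others.

\begin{lemma}\label{lem:dense}
There is a countable set $\mathcal N$ of norms on $\mathbb R^d$ such that for every norm $b$ and every $\delta>0$ some $c\in\mathcal N$ satisfies
\begin{equation}\label{eq:close}
(1+\delta)^{-1}|x|_c\le|x|_b\le(1+\delta)|x|_c\quad(x\in\mathbb R^d),
\end{equation}
and hence $(1+\delta)^{-1}B_b\subset B_c\subset(1+\delta)B_b$.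
\end{lemma}

\begin{proof}
The restrictions of norms to $\mathbb S$ form a subset of the separable metric space $C(\mathbb S)$, and a subset of a separable metric space is separable. Let $\mathcal N$ be a countable dense subset. Given $b$ and $\delta$, let $\mu=\min_{\mathbb S}|\theta|_b>0$ and take $c\in\mathcal N$ with $\bigl||\theta|_c-|\theta|_b\bigr|\le\mu\delta/(1+\delta)$ on $\mathbb S$. Then $|\theta|_c/|\theta|_b$ lies between $1-\frac\delta{1+\delta}=\frac1{1+\delta}$ and $1+\frac{\delta}{1+\delta}\le1+\delta$.
\end{proof}

\begin{lemma}\label{lem:J}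
For every norm $b$ we have $J(b,a)=0$ and $J(b,b)=\int_{B_a}Y_b^2$. If $b$ is not proportional to $a$, then $J(b',b)\ne0$ for some $b'\in\mathcal N$.
\end{lemma}

\begin{proof}
By \eqref{eq:polar}, $J(b,a)=\frac1d\int_{\mathbb S}|\theta|_b^{-d}\,d\sigma-\frac{v_b}{v_a}v_a=0$. Since $|\theta|_b^{-d}=(Y_b+v_b/v_a)|\theta|_a^{-d}$,
\[
J(b,b)=\frac1d\int_{\mathbb S}Y_b^2\,|\theta|_a^{-d}\,d\sigma+\frac{v_b}{v_a}J(b,a)=\int_{B_a}Y_b^2 .
\]
As $Y_b$ is continuous on $\mathbb S$, this vanishes only if $|\theta|_a/|\theta|_b$ is constant. So $J(b,b)>0$ when $b$ is not proportional to $a$. Let $b_i\in\mathcal N$ satisfy \eqref{eq:close} with $\delta=1/i$. Then $(|w|_a/|w|_{b_i})^d$ and $v_{b_i}$ differ from the bounded quantities $(|w|_a/|w|_b)^d$ and $v_b$ by factors between $(1+1/i)^{-d}$ and $(1+1/i)^d$. Hence $Y_{b_i}\to Y_b$ uniformly and $J(b_i,b)\to J(b,b)>0$.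
\end{proof}

This lemma is where $d\ge2$ enters: for $d=1$ every $Y_b$ vanishes. For $d=2$, $a=\infty$, $b=2$ we have $Y_b=\max(\cos^2\phi,\sin^2\phi)-\frac\pi4$ in the direction of angle $\phi$, positive near the axes and negative near the diagonals, and $J(b,b)=4\int_0^{\pi/4}\cos^2\phi\,d\phi-\frac{\pi^2}4=\frac\pi2+1-\frac{\pi^2}4>0$.

\subsection*{A kernel with this profile} Fix $\rho>0$ with $\rho B_a\subset(-\frac18,\frac18)^d$. We want a kernel whose profile is a small multiple $H$ of $Y_b\mathbf 1_{\rho B_a}$. Zero marginals force $\int h_\eta=\iint\eta=0$ and $\int w_ih_\eta(w)\,dw=\iint\eta(x,y)(y_i-x_i)\,dx\,dy=0$. Our $H$ meets both conditions, the first because $J(b,a)=0$ and the second because $H$ is even, and the construction uses exactly these two facts.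

The periodization $\sum_lH(y-x+l)$ on $[0,1)^{2d}$ has zero marginals but the wrong profile, namely $\sum_lH(w+l)\prod_i(1-|w_i|)$ for $w\in(-1,1)^d$. So we localize instead. With a bump function $\chi$ of integral $1$, the function $\chi(x)H(y-x)$ has profile $H$ and zero integral in $y$, but its integral in $x$ is $(\chi*H)(y)$. We need a correction that removes this marginal without changing the profile. A derivative $(\partial_{x_i}+\partial_{y_i})\Gamma(x,y)$ along the diagonal has zero profile, and for $\Gamma=\chi(x)g_i(y)$ its marginals are $\partial_ig_i(y)$ and $\partial_i\chi(x)\int g_i$. We are led to solve $\sum_i\partial_ig_i=\chi*H$ with $\int g_i=0$.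

\begin{lemma}\label{lem:kernel}
For every norm $b$ there are $\varepsilon_b>0$ and a kernel $\eta_b$ with profile $H_b=\varepsilon_bY_b\mathbf 1_{\rho B_a}$.
\end{lemma}

\begin{proof}
Fix $\chi\in C_c^\infty\bigl((\frac38,\frac58)^d\bigr)$ with $\int\chi=1$, and let $H=\varepsilon Y_b\mathbf 1_{\rho B_a}$ with $\varepsilon>0$. Then $H$ is bounded, $\int H=\varepsilon\rho^dJ(b,a)=0$, and $\int w_iH(w)\,dw=0$. Put
\[
g_i(y)=-\int_0^1\!\!\int\chi(y-\tau w)\,w_iH(w)\,dw\,d\tau\qquad(1\le i\le d).
\]
Differentiation under the integral shows that $g_i$ is smooth. Its support lies in the compact set $\operatorname{supp}\chi+\rho B_a\subset(\frac14,\frac34)^d$, and $\int g_i=-\int w_iH(w)\,dw=0$. Since $\frac d{d\tau}\chi(y-\tau w)=-\sum_iw_i\,\partial_i\chi(y-\tau w)$,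
\[
\sum_i\partial_ig_i(y)=\int\Bigl(\int_0^1\frac d{d\tau}\chi(y-\tau w)\,d\tau\Bigr)H(w)\,dw=\int\bigl(\chi(y-w)-\chi(y)\bigr)H(w)\,dw=(\chi*H)(y).
\]
Define
\begin{align*}
\eta(x,y)&=\chi(x)H(y-x)-\sum_i(\partial_{x_i}+\partial_{y_i})\bigl[\chi(x)g_i(y)\bigr]\\
&=\chi(x)H(y-x)-\chi(x)(\chi*H)(y)-\sum_i\partial_i\chi(x)\,g_i(y).
\end{align*}
This function is bounded, supported in $(\frac14,\frac34)^{2d}$, and linear in $\varepsilon$; choose $\varepsilon=\varepsilon_b$ so small that $|\eta|\le1$. In the second expression, integration in $y$ gives $0$ because $\int H=\int\chi*H=\int g_i=0$, and integration in $x$ gives $(\chi*H)(y)-(\chi*H)(y)-0=0$ because $\int\chi=1$ and $\int\partial_i\chi=0$. In the first expression put $y=x+w$. The correction term becomes $\sum_i\frac\partial{\partial x_i}[\chi(x)g_i(x+w)]$, which integrates to $0$ in $x$, so $h_\eta(w)=H(w)\int\chi=H(w)$.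
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:plant}]
Each $\eta_{b'}$ is invisible to $a$, since $\int_{tB_a}H_{b'}=\varepsilon_{b'}\min(t,\rho)^dJ(b',a)=0$ for every $t>0$. Apply Proposition~\ref{prop:plant} to $\mathcal E=\{\eta_{b'}:b'\in\mathcal N\}$. The resulting sequence has PPC with respect to $a$. Let $b$ be a norm not proportional to $a$, choose $b'\in\mathcal N$ with $J(b',b)\ne0$ by Lemma~\ref{lem:J}, and choose $s>0$ with $2^{-1/d}sB_b\subset\rho B_a$. Then $\int_{2^{-1/d}sB_b}H_{b'}=\frac12\varepsilon_{b'}s^dJ(b',b)$, so as $N\to\infty$ in $\mathcal A_{\eta_{b'}}$,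
\[
R_b(s,N)\longrightarrow s^d\Bigl(v_b+\frac{\varepsilon_{b'}}{4e}J(b',b)\Bigr)\ne v_bs^d .
\]
The sequence does not have PPC with respect to $b$.
\end{proof}

\section{The random sequence and its mean pair counts}\label{sec:random}

Let $a$ and $\mathcal E$ be as in Proposition~\ref{prop:plant}. The experiment with $K$ points and $K$ cubes lives at one scale, so we repeat it at a sequence of scales, on blocks of indices that grow fast enough for each block to dominate the earlier ones. For $k\ge1$ let
\[
m_k=(k+1)!,\qquad K_k=m_k^d,\qquad D_k=\{K_k+1,\dots,2K_k\}.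
\]
Since $K_{k+1}=(k+2)^dK_k>2K_k$, the blocks $D_k$ are disjoint and $\sum_{l\le k}K_l\le2K_k$. The \emph{level-$k$ cells} are the $K_k$ cubes $Q=(j+[0,1)^d)/m_k$ with $j\in\{0,\dots,m_k-1\}^d$, and $\tau_Q(x)=m_kx-j$ maps $Q$ onto $[0,1)^d$. Let $(\eta_k)_{k\ge1}$ be a sequence in $\mathcal E$ in which every element of $\mathcal E$ occurs infinitely often. Take the following mutually independent random variables:
\begin{itemize}
\item for $n\notin\bigcup_kD_k$, a point $X_n$ uniform in $[0,1)^d$;
\item for $n\in D_k$, a cell $Q_n$ uniform among the level-$k$ cells and a point $u_n$ uniform in $[0,1)^d$;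
\item for each $k$ and each level-$k$ cell $Q$, a pair $(\alpha_Q,\alpha_Q')\in[0,1)^{2d}$ with density $1+\eta_k$.
\end{itemize}
For $n\in D_k$ set $X_n=\tau_{Q_n}^{-1}(z_n)\in Q_n$, where $z_n=u_n$ with one exception: if a level-$k$ cell $Q$ is the cell of exactly two indices $n_1<n_2$ of $D_k$, then $z_{n_1}=\alpha_Q$ and $z_{n_2}=\alpha_Q'$. A \emph{class} is a block $D_k$ or a singleton $\{n\}$ with $n\notin\bigcup_kD_k$. The families $(X_n)$ indexed by different classes are independent.

\begin{lemma}\label{lem:law}
Each $X_n$ is uniform in $[0,1)^d$. For $n<m$ in $D_k$ the pair $(X_n,X_m)$ has density $1+\zeta_k$, where $\zeta_k(x,y)=q_k\,\eta_k(\tau_Qx,\tau_Qy)$ if $x,y$ lie in the same level-$k$ cell $Q$, $\zeta_k(x,y)=0$ otherwise, and $q_k=(1-1/K_k)^{K_k-2}$. Moreover $|\zeta_k|\le1$, $\iint\zeta_k=0$, and $\iint|\zeta_k|\le1/K_k$.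
\end{lemma}

\begin{proof}
Condition on all cells $Q_l$, $l\in D_k$. Then the families $(z_l)_{Q_l=Q}$ for different $Q$ are independent, and each $z_l$ is uniform, because $1+\eta_k$ has uniform marginals. Hence $X_n$ is uniform in $Q_n$ given the cells, and uniform in $[0,1)^d$ unconditionally. If $Q_n\ne Q_m$, then $z_n,z_m$ are independent and uniform. If $Q_n=Q_m$, then $(z_n,z_m)$ has density $1+\eta_k$ when none of the other $K_k-2$ indices has this cell, an event of probability $q_k$ given $(Q_n,Q_m)$, and $(z_n,z_m)=(u_n,u_m)$ otherwise; so given $(Q_n,Q_m)$ its density is $1+q_k\eta_k$. Each value $(Q,Q')$ of $(Q_n,Q_m)$ has probability $K_k^{-2}$, which cancels the Jacobian $K_k^2$ of $\tau_Q\times\tau_{Q'}$. This gives the density. Finally $\iint\zeta_k=q_kK_k^{-1}\iint\eta_k=0$, and $\zeta_k$ is supported on $\bigcup_QQ\times Q$, which has measure $1/K_k$.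
\end{proof}

Zero marginals are what confines the perturbation to pairs inside one cell. Without them $X_n$ would not be uniform, and the law of every pair involving $X_n$ would change.

For a norm $c$ let $F_c(N,r)=\#\{1\le n\ne m\le N:\|X_n-X_m\|_c\le r\}$, so that $R_c(s,N)=F_c(N,sN^{-1/d})/N$ for the sequence $(X_n)$. In this section and the next, $c$ and $s>0$ are fixed, $N$ is so large that $r<\omega_c/2$, where
\[
r=sN^{-1/d},\qquad p=v_cr^d=\frac{v_cs^d}N,\qquad M_k=|D_k\cap[1,N]|\le K_k ,
\]
and $x\sim y$ means $\|x-y\|_c\le r$. By \eqref{eq:ball}, $\int\mathbf 1\{x\sim y\}\,dy=p$ for every $x$.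

\begin{lemma}\label{lem:mean}
\begin{enumerate}
\item[(a)] For $s>0$, $\frac1N\mathbb EF_a(N,sN^{-1/d})\to v_as^d$ as $N\to\infty$.
\item[(b)] For $\eta\in\mathcal E$ let $\mathcal A_\eta=\{2K_k:\eta_k=\eta\}$. For every norm $c$ and $s>0$, $\frac1N\mathbb EF_c(N,sN^{-1/d})\to\lambda_\eta(sB_c)$ as $N\to\infty$ in $\mathcal A_\eta$.
\end{enumerate}
\end{lemma}

\begin{proof}
Points in different classes are independent and uniform, so such a pair is counted with probability $p$. A pair in $D_k$ is counted with probability $p+e_k$, where $e_k=\iint\zeta_k(x,y)\mathbf 1\{x\sim y\}\,dx\,dy$; the order of the two indices is irrelevant because $\sim$ is symmetric. Hence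
\begin{equation}\label{eq:mean}
\mathbb EF_c(N,r)=N(N-1)p+\sum_kM_k(M_k-1)e_k,\qquad|e_k|\le\frac1{K_k}.
\end{equation}
To evaluate $e_k$ we replace the torus distance by the norm. Let $k_c$, depending on $c$ only, be such that level-$k$ cells have $c$-diameter less than $\omega_c/2$ for $k\ge k_c$. For $x,y$ in one such cell and $0\ne l\in\mathbb Z^d$ we have $|x-y+l|_c\ge\omega_c-|x-y|_c>|x-y|_c$, so $\|x-y\|_c=|x-y|_c$. Rescaling each of the $K_k$ cells by $\tau_Q$ and using \eqref{eq:profile}, we get
\begin{equation}\label{eq:ek}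
e_k=K_k\cdot K_k^{-2}q_k\int_{rm_kB_c}h_{\eta_k}=\frac{q_k}{K_k}\int_{rm_kB_c}h_{\eta_k}\qquad(k\ge k_c).
\end{equation}

(a) For $c=a$, invisibility gives $e_k=0$ for $k\ge k_a$, for every $N$. The sum in \eqref{eq:mean} is then at most $\sum_{k<k_a}K_k$ in absolute value, a bound independent of $N$, and $(N-1)p\to v_as^d$.

(b) Let $N=2K_k$ with $\eta_k=\eta$ and $k\ge k_c$. Then $M_k=K_k$, $M_l=0$ for $l>k$, and $rm_k=2^{-1/d}s$. The earlier blocks contribute at most $\sum_{l<k}M_l^2|e_l|\le\sum_{l<k}K_l\le2K_{k-1}=2(k+1)^{-d}K_k=o(N)$; this is where the faster than geometric growth of $K_k$ is used. By \eqref{eq:ek} the block $D_k$ contributes $(K_k-1)q_k\int_{2^{-1/d}sB_c}h_\eta$. Divide by $N=2K_k$ and use $q_k\to1/e$.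
\end{proof}

\section{The variance of the pair counts}\label{sec:variance}

To pass from means to a single sequence we need $F_c(N,r)$ to fluctuate by $o(N)$.

\begin{lemma}\label{lem:var}
For every norm $c$ and $s>0$ there is a constant $C=C(c,s,d)$ with $\operatorname{Var}F_c(N,sN^{-1/d})\le CN$ for all $N$ such that $sN^{-1/d}<\omega_c/2$.
\end{lemma}

The variance of a pair count involves the joint laws of four points, and Lemma~\ref{lem:law} describes only two points of a block. We therefore split $F_c(N,r)=G+\sum_kT_k$, where $G$ counts the ordered pairs of indices from different classes and $T_k$ counts those in $D_k\cap[1,N]$. Two pairs counted by $G$ have at most two indices in any class, so Lemma~\ref{lem:law} suffices for $G$. For $T_k$ we avoid joint laws altogether and use that each independent input affects only nearby points. The $T_k$ are independent, so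
\begin{equation}\label{eq:split}
\operatorname{Var}F_c(N,r)\le2\operatorname{Var}G+2\sum_k\operatorname{Var}T_k .
\end{equation}

\subsection*{Pairs from different classes} Let $P=\{n,m\}$ range over the unordered pairs of indices $\le N$ in different classes, and let $I_P=\mathbf 1\{X_n\sim X_m\}$. Then $\mathbb EI_P=p$, $G=2\sum_PI_P$, and $\operatorname{Var}G=4\sum_{P,P'}\operatorname{Cov}(I_P,I_{P'})$. Write $P'=\{n',m'\}$. There are three cases.

\emph{$P=P'$.} The covariance is at most $p$, and there are at most $N^2$ such terms.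

\emph{One common index, say $n=n'$.} The class of $n$ contains neither $m$ nor $m'$, so $X_n$ is uniform and independent of $(X_m,X_{m'})$, whose density is at most $2$. Hence $\operatorname{Cov}(I_P,I_{P'})\le\mathbb EI_PI_{P'}\le2\iiint\mathbf 1\{x\sim y\}\mathbf 1\{x\sim y'\}=2p^2$. There are at most $N^3$ such terms.

\emph{$P\cap P'=\emptyset$.} If one index, say $n$, shares its class with none of the other three, then $X_n$ is uniform given the other three points, so $\mathbb EI_PI_{P'}=p\,\mathbb EI_{P'}$ and the covariance is $0$. Otherwise $n$ shares its class with an element of $P'$, which we call $n'$; then $m$ is in the class of neither $n$ nor $n'$, so it shares its class with $m'$. Thus $n,n'\in D_k$ and $m,m'\in D_l$ with $k\ne l$. Let $1+\zeta(x,x')$ and $1+\tilde\zeta(y,y')$ be the densities of $(X_n,X_{n'})$ and $(X_m,X_{m'})$; these are $1+\zeta_k$ and $1+\zeta_l$ up to the order of the arguments. With $\Psi=\mathbf 1\{x\sim y\}\mathbf 1\{x'\sim y'\}$ and $\int\Psi=p^2$,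
\[
\operatorname{Cov}(I_P,I_{P'})=\int\bigl[(1+\zeta)(1+\tilde\zeta)-1\bigr]\Psi=\int\zeta\,\Psi+\int\tilde\zeta\,\Psi+\int\zeta\tilde\zeta\,\Psi .
\]
Integrating first in $y,y'$ gives $\int\zeta\Psi=p^2\iint\zeta=0$, and integrating first in $x,x'$ gives $\int\tilde\zeta\Psi=0$. Since $|\tilde\zeta|\le1$, the last term is at most $\int|\zeta|\Psi=p^2\iint|\zeta|\le p^2/K_k$. For given $\{k,l\}$ there are at most $(M_kM_l)^2$ such $(P,P')$, and they contribute at most $p^2M_k^2M_l^2/K_k\le p^2M_kM_l^2$. The sum over $\{k,l\}$ is at most $p^2(\sum_kM_k)(\sum_lM_l)^2\le p^2N^3$. The factor $1/K_k$ is essential here: the bound $p^2$ for each term would only give $p^2N^4$, of order $N^2$.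

Altogether
\begin{equation}\label{eq:varG}
\operatorname{Var}G\le4(N^2p+3N^3p^2)=4(v_cs^d+3v_c^2s^{2d})N .
\end{equation}

\subsection*{Pairs inside a block} We use the Efron--Stein inequality \cite{ES,St}: if $T=f(\xi_1,\dots,\xi_\nu)$ is a square-integrable function of independent random variables $\xi_i$ with values in measurable spaces, and $T^{(i)}$ is obtained from $T$ by replacing $\xi_i$ with an independent copy, then
\[
\operatorname{Var}T\le\frac12\sum_{i=1}^\nu\mathbb E\bigl(T-T^{(i)}\bigr)^2 .
\]
Only blocks with $K_k<N$ have $T_k\neq0$, and for these $r\le s/m_k$. So a counted pair lies in nearby cells. For a level-$k$ cell $Q$ let $U(Q)$ be the set of level-$k$ cells that contain a point at $\|\cdot\|_c$-distance at most $s/m_k$ from some point of $Q$; in particular $Q\in U(Q)$. Let $\kappa$ satisfy $|\cdot|_\infty\le\kappa|\cdot|_c$. If $x=(j+z)/m_k\in Q$, $x'=(j'+z')/m_k\in Q'$ and $|x'-x-l|_c\le s/m_k$ with $l\in\mathbb Z^d$, then $|j'-j-m_kl|_\infty\le\kappa s+|z-z'|_\infty\le\kappa s+1$. The integer vector $j'-j-m_kl$ determines $j'$, so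
\[
|U(Q)|\le L:=(2\kappa s+3)^d .
\]
Let $W(Q)=\#\{l\in D_k:Q_l\in U(Q)\}$. If a pair counted by $T_k$ has a member with cell $Q$, both members have cells in $U(Q)$. Hence, wherever the points lie in their cells,
\begin{equation}\label{eq:local}
\text{at most $W(Q)^2$ pairs counted by $T_k$ have a member with cell $Q$.}
\end{equation}

The inputs of $T_k$ are the $K_k$ pairs $(\alpha_Q,\alpha'_Q)$ and the $K_k$ pairs $(Q_n,u_n)$, $n\in D_k$; indices $n>N$ are included, since they influence which cells hold exactly two points.

Replacing $(\alpha_Q,\alpha_Q')$ changes no cell and moves only points with cell $Q$. By \eqref{eq:local} the number of counted pairs with a member in $Q$ lies in $[0,W(Q)^2]$ before and after, and other pairs are unaffected. So $|T_k-T_k^{(i)}|\le W(Q)^2$.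

Replacing $(Q_n,u_n)$ by $(Q_n',u_n')$ moves only $X_n$ and the points $X_l$, $l\ne n$, with $Q_l\in\{Q_n,Q_n'\}$, whose cells may gain or lose the property of holding exactly two points. Let $W^-(Q)=\#\{l\in D_k\setminus\{n\}:Q_l\in U(Q)\}$. Both before and after the replacement each of these points has cell $Q_n$ or $Q_n'$, and $W(Q)\le W^-(Q)+1$ for all $Q$. By \eqref{eq:local}, the number of counted pairs involving one of them is at most $(W^-(Q_n)+1)^2+(W^-(Q_n')+1)^2$ in both configurations, and this bounds $|T_k-T_k^{(i)}|$.

The variable $W(Q)$ is binomial with $K_k$ trials and success probability $|U(Q)|/K_k$. Given $Q_n$ and $Q_n'$, the variables $W^-(Q_n)$ and $W^-(Q'_n)$ are binomial with $K_k-1$ trials and success probability at most $L/K_k$. A binomial variable $W$ with $\nu$ trials, probability $\pi$ and mean $\nu\pi\le L$ has factorial moments $\mathbb E(W)_j=(\nu)_j\pi^j\le L^j$, where $(x)_j=x(x-1)\cdots(x-j+1)$. The identity $(x+1)^4=(x)_4+10(x)_3+25(x)_2+15x+1$, which holds at $x=0,\dots,4$, gives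
\[
\mathbb E(W+1)^4\le C_L:=L^4+10L^3+25L^2+15L+1 .
\]
With $(\alpha^2+\beta^2)^2\le2\alpha^4+2\beta^4$ we obtain $\operatorname{Var}T_k\le\frac12(K_kC_L+4K_kC_L)\le3C_LK_k$, and therefore $\sum_k\operatorname{Var}T_k\le3C_L\sum_{K_k<N}K_k\le6C_LN$. Together with \eqref{eq:split} and \eqref{eq:varG} this proves Lemma~\ref{lem:var}.

\section{From the random sequence to one sequence}\label{sec:limit}

\begin{proof}[Proof of Proposition~\ref{prop:plant}]
Fix a norm $c$, $s>0$ and $\varepsilon>0$. By Chebyshev's inequality and Lemma~\ref{lem:var}, for large $N$,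
\[
\mathbb P\bigl(|F_c(N,sN^{-1/d})-\mathbb EF_c(N,sN^{-1/d})|>\varepsilon N\bigr)\le\frac C{\varepsilon^2N}.
\]
This bound is not summable over all $N$, but it is summable along $N=j^2$ and along $N=2K_k$. By the Borel--Cantelli lemma, almost surely only finitely many of these events occur along either sequence. We can intersect countably many almost sure events, so we let $c$ range over $\mathcal N\cup\{a\}$, with $\mathcal N$ from Lemma~\ref{lem:dense}, and $s,\varepsilon$ over the positive rationals. Fix a realization $y_n=X_n$ in the intersection. By Lemma~\ref{lem:mean},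
\begin{align}
R_a(s,j^2)&\to v_as^d&&\text{as }j\to\infty,\ \text{ for rational }s>0,\label{eq:asa}\\
R_c(s,N)&\to\lambda_\eta(sB_c)&&\text{as }N\to\infty\text{ in }\mathcal A_\eta,\ \text{ for }\eta\in\mathcal E,\ c\in\mathcal N,\text{ rational }s>0.\label{eq:asc}
\end{align}
The remaining $N$, $s$ and norms are reached by monotonicity: $F_c(N,r)$ is nondecreasing in $N$ and in $r$.

(i) Let $s>0$ and take rationals $0<s_-<s<s_+$. Let $j^2\le N<(j+1)^2$ with $j$ so large that $s_-j^{-2/d}\le s(j+1)^{-2/d}$ and $sj^{-2/d}\le s_+(j+1)^{-2/d}$. Then $s_-j^{-2/d}\le sN^{-1/d}\le s_+(j+1)^{-2/d}$, so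
\[
F_a\bigl(j^2,s_-j^{-2/d}\bigr)\le F_a\bigl(N,sN^{-1/d}\bigr)\le F_a\bigl((j+1)^2,s_+(j+1)^{-2/d}\bigr),
\]
that is, $\frac{j^2}NR_a(s_-,j^2)\le R_a(s,N)\le\frac{(j+1)^2}NR_a(s_+,(j+1)^2)$. Both prefactors tend to $1$, so by \eqref{eq:asa} the lower and upper limits of $R_a(s,N)$ lie in $[v_as_-^d,v_as_+^d]$. Letting $s_\pm\to s$ gives $R_a(s,N)\to v_as^d$.

(ii) Let $\eta\in\mathcal E$; the set $\mathcal A_\eta$ is infinite by the choice of $(\eta_k)$. Let $b$ be any norm, $s>0$ and $\delta>0$. Take $c\in\mathcal N$ with \eqref{eq:close}; taking minima over $\mathbb Z^d$, the same inequalities hold for $\|\cdot\|_b$ and $\|\cdot\|_c$. Choose rationals $s_-\in[(1+\delta)^{-2}s,(1+\delta)^{-1}s]$ and $s_+\in[(1+\delta)s,(1+\delta)^2s]$. For $t>0$, $\|x\|_c\le s_-t$ implies $\|x\|_b\le st$, which implies $\|x\|_c\le s_+t$. Hence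
\[
R_c(s_-,N)\le R_b(s,N)\le R_c(s_+,N),
\]
and by \eqref{eq:asc} the lower and upper limits of $R_b(s,N)$ along $\mathcal A_\eta$ lie in $[\lambda_\eta(s_-B_c),\lambda_\eta(s_+B_c)]$. By Lemma~\ref{lem:dense}, the sets $s_\pm B_c$, like $sB_b$ itself, contain $(1+\delta)^{-3}sB_b$ and are contained in $(1+\delta)^3sB_b$. Since $|h_\eta|\le1$, \eqref{eq:lambda} gives $|\lambda_\eta(E)-\lambda_\eta(E')|\le2\operatorname{vol}(E\triangle E')$, so
\[
|\lambda_\eta(s_\pm B_c)-\lambda_\eta(sB_b)|\le2v_bs^d\bigl((1+\delta)^{3d}-(1+\delta)^{-3d}\bigr).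
\]
Letting $\delta\to0$ gives $R_b(s,N)\to\lambda_\eta(sB_b)$ along $\mathcal A_\eta$.
\end{proof}

With Proposition~\ref{prop:plant} established, the proofs of Theorem~\ref{thm:main} and Corollary~\ref{cor:class} are complete.

\begin{thebibliography}{9}

\bibitem{BDM}
Tanmoy Bera, Mithun Kumar Das, Anirban Mukhopadhyay,
\emph{Poissonian pair correlation for higher dimensional real sequences},
arXiv:2310.09541 (2023).

\bibitem{ES}
Efron and Stein, 1981.

\bibitem{St}
Steele, 1986.

\end{thebibliography}
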